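# Covering a finite group by proper subgroups: $\sigma$-elementary groups and their minimal normal subgroups

## Theorem A and its vocabulary

**Theorem A.** Let $G$ be a non-abelian $\sigma$-elementary finite group. Then $G$ has exactly one minimal normal subgroup.

All groups in these notes are finite. We now explain the words.

**Definition (covering number).** If $G$ is non-cyclic, $\sigma(G)$ is the smallest number of proper subgroups of $G$ whose union is $G$. If $G$ is cyclic, $\sigma(G)=\infty$, with $n<\infty$ for every integer $n$.

A non-cyclic group is the union of its cyclic subgroups, all proper, so $\sigma(G)$ is then finite. A cyclic group is never a union of proper subgroups, because a generator lies in none of them. So for every group $H$ and every integer $s$, we have $\sigma(H)\le s$ if and only if $H$ is a union of at most $s$ proper subgroups. Replacing each member of a smallest cover by a maximal subgroup containing it, we may always take the $\sigma(G)$ members to be maximal subgroups.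

**Definition ($\sigma$-elementary).** $G$ is $\sigma$-elementary if $\sigma(G)<\sigma(G/N)$ for every non-trivial normal subgroup $N$ of $G$.

**Definition (monolithic).** $G$ is monolithic if it has exactly one minimal normal subgroup.

Theorem A therefore says that every non-abelian $\sigma$-elementary group is monolithic. This is the conjecture of Lucchini and Detomi, as stated in Martino Garonzi, "Covering monolithic groups with proper subgroups", arXiv:1301.0743 (2013); so the conjecture is true.

Why look at these groups? If $N\unlhd G$, then $\sigma(G)\le\sigma(G/N)$, since a cover of $G/N$ can be pulled back to $G$. Among all quotients of $G$ with the same covering number as $G$, take one of least order: each of its proper quotients has covering number at least as large and not equal, so it is $\sigma$-elementary. Thus every group has a $\sigma$-elementary quotient with the same covering number. We shall also quote Tomkinson's theorem: if $G$ is non-cyclic and solvable, then $\sigma(G)=q+1$, where $q$ is the order of the smallest chief factor $H/K$ of $G$ with more than one complement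 in $G/K$. It is needed only in the last section, where we derive from Theorem A a classification (Theorem B) and two formulas (Corollaries C and D).

## Small groups, by hand

The group $C_p\times C_p$ has $p+1$ subgroups of order $p$. Each non-trivial element lies in exactly one proper subgroup, so all $p+1$ are needed, and $\sigma(C_p^2)=p+1$. Its proper quotients are cyclic, so it is $\sigma$-elementary, and it has $p+1$ minimal normal subgroups. Hence "non-abelian" cannot be dropped in Theorem A.

In $\mathrm{Sym}(3)$ the only proper subgroup containing a given transposition is the one it generates. So three subgroups are needed for the transpositions, one more for the $3$-cycles, and $\sigma(\mathrm{Sym}(3))=4$. The proper quotients are cyclic, so $\mathrm{Sym}(3)$ is $\sigma$-elementary, and it is monolithic. In the same way $\sigma(A_4)=5$: each of the four subgroups of order $3$ is forced, and the Klein subgroup covers the rest.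

$\mathrm{Sym}(3)\times C_2$ has two minimal normal subgroups. It maps onto $C_2^2$, so its covering number is at most $3$; no group is a union of two proper subgroups, so it is exactly $3=\sigma(C_2^2)$, and the group is not $\sigma$-elementary.

A first non-solvable test is $G=A_5\times A_5$. Suppose it were $\sigma$-elementary, so that $s=\sigma(G)<\sigma(A_5)$. For $\varphi\in\mathrm{Aut}(A_5)$ let $D_\varphi=\{(x,x\varphi)\}$. It is a maximal subgroup: if $K>D_\varphi$ and $(x,y)\in K\setminus D_\varphi$, then $(1,(x\varphi)^{-1}y)$ is a non-trivial element of $K\cap(1\times A_5)$, and this intersection is normalized by the projection of $K$ to the second factor, which is $A_5$; so $1\times A_5\le K$ and $K=G$. Now $D_\varphi\cong A_5$ cannot be covered by $s$ proper subgroups, so some member of a cover of $G$ by $s$ maximal subgroups contains $D_\varphi$, hence equals it. There are $|\mathrm{Aut}(A_5)|=120$ such subgroups, so $s\ge120$. But $A_5$ is the union of its six subgroups of order $10$ (these contain all elements of order $5$ and all involutions, as each involution lies in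 two of them) and the stabilizers of four of the five points (a $3$-cycle fixes two points, at least one of which is among the four). So $\sigma(A_5)\le10<120$, a contradiction.

Both moves made here will return: *subgroups that are hard to cover are forced into the cover*, which makes $s$ large, and then *some proper quotient is covered cheaply*.

## Members of the cover that avoid a minimal normal subgroup

From now until Theorem A is proved, **$G$ is a non-abelian $\sigma$-elementary group with at least two minimal normal subgroups**, and we look for a contradiction. Put $s=\sigma(G)<\infty$ and fix a cover $\mathcal M$ of $G$ by $s$ maximal subgroups. By hypothesis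
$$\text{for } 1\ne K\unlhd G,\ G/K \text{ is not a union of at most } s \text{ proper subgroups.}\tag{1}$$
This includes the case where $G/K$ is cyclic.

**Lemma 1.** If $H\le G$ and $\sigma(H)>s$, then $H\le M$ for some $M\in\mathcal M$. If moreover $H$ is maximal in $G$, then $H\in\mathcal M$.

*Proof.* Otherwise the subgroups $M\cap H$, $M\in\mathcal M$, are proper in $H$ and cover $H$. The second sentence follows, since $M\neq G$. $\square$

For a minimal normal subgroup $N$ put $\mathcal M_N=\{M\in\mathcal M:N\not\le M\}$ and $f_N=|\mathcal M_N|$.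

**Lemma 2.** Let $N$ be a minimal normal subgroup. Some coset $gN$ meets no member of $\mathcal M$ that contains $N$. For every such coset, $gN\subseteq\bigcup_{M\in\mathcal M_N}M$. Moreover $\sum_{M\in\mathcal M_N}|G:M|^{-1}\ge1$.

*Proof.* The members containing $N$ are unions of $N$-cosets, and by (1) their images do not cover $G/N$. This gives $gN$, and since $\mathcal M$ covers $G$, the coset is covered by $\mathcal M_N$. For $M\in\mathcal M_N$ we have $MN=G$, so $M\cap gN$ is a coset of $M\cap N$ and has $|N|/|G:M|$ elements. Adding up gives $|N|\le\sum|N|/|G:M|$. $\square$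

**Lemma 3.** Let $V$ be an abelian minimal normal subgroup. Then every $M\in\mathcal M_V$ is a complement of $V$, $f_V\ge|V|$, and $V\not\le Z(G)$.

*Proof.* Let $M\in\mathcal M_V$. Then $M\cap V$ is normalized by $M$ and by the abelian group $V$, so it is normal in $MV=G$, and it is not $V$; so $M\cap V=1$ and $|G:M|=|V|$. By Lemma 2, $f_V/|V|\ge1$.

Suppose $V\le Z(G)$, so $|V|=p$ is prime. Each $M\in\mathcal M_V$ is normalized by $M$ and by the central subgroup $V$, so it is normal of index $p$. As $f_V\ge p\ge2$, choose distinct $M_1,M_2\in\mathcal M_V$. Then $G/(M_1\cap M_2)\cong C_p^2$. Since $G$ is non-abelian, $M_1\cap M_2\ne1$, and $s<\sigma(C_p^2)=p+1$. So $s\le p\le f_V\le s$, and $\mathcal M$ consists of $p$ subgroups of index $p$. All contain $1$, so their union has at most $1+p(|G|/p-1)=|G|-p+1<|G|$ elements, a contradiction. $\square$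

**Lemma 4.** Let $Y=V\rtimes H$ with $V$ an abelian minimal normal subgroup of $Y$ and $V\not\le Z(Y)$. Then $Y$ is a union of at most $2|V|-1$ proper subgroups.

*Proof.* Take the conjugates $H^v$ ($v\in V$), at most $|V|$ in number, and the $|V|-1$ subgroups $VC_H(v)$, $1\ne v\in V$. Since $V$ is abelian, $C_V(H)=C_V(Y)$, which is normal in $Y$ and different from $V$, hence trivial. So $C_H(v)<H$ for $v\ne1$, and $VC_H(v)$ is proper. Let $h\in H$. If $C_V(h)=1$, the $|V|$ conjugates of $h$ under $V$ are distinct and lie in $Vh$, so they fill $Vh$, and $Vh\subseteq\bigcup_vH^v$. Otherwise $h$ centralizes some $v\ne1$, and $Vh\subseteq VC_H(v)$. $\square$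

For $\mathrm{Sym}(3)=C_3\rtimes C_2$ the list has three conjugates of $C_2$ and twice the subgroup $C_3$.

Now choose $N_1$ with $f_{N_1}$ least among all minimal normal subgroups, and another minimal normal subgroup $N_2\ne N_1$. Write $f_i=f_{N_i}$, so $f_1\le f_2$. If no member of $\mathcal M$ avoids both $N_1$ and $N_2$, then $s\ge f_1+f_2\ge2f_1$. So the target will be: *cover a proper quotient of $G$ by at most $2f_1$ proper subgroups.*

## An abelian $N_1$ is impossible

**Proposition 5.** $N_1$ is not abelian.

*Proof.* Suppose $N_1=V$ is abelian. By Lemma 3, $f_2\ge f_1\ge|V|$ and $V$ is non-central.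

*First case: every $M\in\mathcal M_V$ contains $N_2$.* Then $\mathcal M_V\cap\mathcal M_{N_2}=\emptyset$, so $s\ge f_1+f_2\ge2|V|$. Take $M\in\mathcal M_V$. By Dedekind's law $M\cap VN_2=(M\cap V)N_2=N_2$, so $G/N_2=(VN_2/N_2)\rtimes(M/N_2)$. Since $V\cap N_2=1$, the group $VN_2/N_2$ is isomorphic to $V$ as a $G$-group, so it is minimal normal and non-central. By Lemma 4, $\sigma(G/N_2)\le2|V|-1<s$, against (1).

*Second case: some $M\in\mathcal M_V$ does not contain $N_2$.* Let $R$ be the core of $M$ in $G$. Then $V\cap R=1$ and $N_2\cap R=1$, because neither $V$ nor $N_2$ lies in $M$. The group $G/R$ has the core-free maximal subgroup $M/R$ and the abelian minimal normal subgroup $\bar V=VR/R$. Such a $\bar V$ is self-centralizing: with $\bar G=G/R$ and $\bar M=M/R$ we have $C_{\bar G}(\bar V)=\bar V\,C_{\bar M}(\bar V)$, and $C_{\bar M}(\bar V)$ is normalized by $\bar M$ and centralized by $\bar V$, so it is normal in $\bar G$ and lies in the trivial core. A second minimal normal subgroup would centralize $\bar V$ and so lie in it; hence $\bar V$ is the unique one. So $N_2R/R=VR/R$,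 and $N_2\cong_GV$.

Put $W=V\times N_2$, which is abelian, and $N_2'=M\cap W$. It is normalized by $M$ and by $W$, hence normal in $MW=G$. By Dedekind $W=V(M\cap W)=V\times N_2'$, so $N_2'\cong_GW/V\cong_GN_2\cong_GV$ is minimal normal.

The subgroups $M^v$, $v\in V$, are $|V|$ distinct ones: $[N_V(M),M]\le V\cap M=1$, so $N_V(M)$ centralizes $MV=G$, and $N_V(M)\le V\cap Z(G)=1$ because $V$ is minimal normal and non-central. Each $M^v$ is maximal and isomorphic to $G/V$, so $\sigma(M^v)>s$ and $M^v\in\mathcal M$ by Lemma 1. Each contains the normal subgroup $N_2'$. The members of $\mathcal M_{N_2'}$ do not contain it, and there are at least $|V|$ of them by Lemma 3. So $s\ge2|V|$. But $G/N_2'=(VN_2'/N_2')\rtimes(M/N_2')$ with $V\cap N_2'=1$, and as in the first case Lemma 4 gives $\sigma(G/N_2')\le2|V|-1<s$, against (1). $\square$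

## Facts about simple groups

The remaining case needs facts about simple groups. **Conventions.** Maps and actions are written on the right, $x^y=y^{-1}xy$, and $S$ always denotes a non-abelian simple group. Let $m(S)$ be the least index of a proper subgroup of $S$, and
$$\mu=\mu(S)=\min\{m(S),|S|^{1/2}\}.$$
$S$ embeds in $\mathrm{Sym}(m(S))$ and $|S|\ge60>4!$, so $m(S)\ge5$ and $\mu\ge5$. For example $\mu(A_5)=5$, since $\sqrt{60}>7$. We write $\omega(\ell)$ for the number of primes dividing $\ell$. We say that $q$ is a $w$-cycle on a set of size $w$ if it acts on it as a $w$-cycle; for $w=1$ this is no condition. A *full diagonal subgroup* of $\prod_{i\in\Delta}S_i$, all $S_i\cong S$, is the image of $S$ under $z\mapsto(z\alpha_i)_{i\in\Delta}$ with isomorphisms $\alpha_i:S\to S_i$.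

* (F1) $\mathrm{Out}(S)$ is solvable (Schreier conjecture).
* (F2) $|\mathrm{Out}(S)|<\mu(S)$.
* (F3) (P. Rowley, J. Algebra 174 (1995)) A finite group with a fixed-point-free automorphism is solvable.
* (F4) (A. Maróti, J. Algebra 258 (2002)) A primitive group of degree $m$ not containing $\mathrm{Alt}(m)$ has order $<3^m$.
* (F5) (Dixon–Mortimer, *Permutation Groups*, Theorem 5.2A with $r=2$) If $j\ge9$, every proper subgroup of $A_j$ of index $<\binom j2$ is a point stabilizer; every proper subgroup of $A_8$ of index $<15$ is a point stabilizer.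
* (F6) A subgroup $K$ of $S_1\times\dots\times S_n$ (all $S_i\cong S$) projecting onto every $S_i$ is the direct product of full diagonal subgroups of $\prod_{i\in\Delta}S_i$, where $\Delta$ runs over the blocks of a partition of $\{1,\dots,n\}$.

The classification of finite simple groups enters only through (F1)–(F4).

*Proof of (F6).* Let $K_i$ be the kernel of the projection $\pi_i:K\to S_i$, and put $i\sim j$ if $K_i=K_j$; for $i\sim j$ we have $\pi_j=\pi_i\alpha$ with an isomorphism $\alpha:S_i\to S_j$. Let $L_1,\dots,L_r$ be the distinct kernels. They intersect trivially. We claim that $K\to\prod_jK/L_j$ is onto. By induction on $r$ it suffices that $(L_1\cap\dots\cap L_{r-1})L_r=K$ for $r\ge2$. For $j<r$, $L_j$ and $L_r$ are distinct maximal normal subgroups, so $L_jL_r=K$; hence the iterated commutator $[L_1,\dots,L_{r-1}]$, which lies in $L_1\cap\dots\cap L_{r-1}$, maps onto the iterated commutator of copies of $K/L_r\cong S$, which is all of $K/L_r$. So $K\cong\prod_jK/L_j$, and each factor appears in $\prod_{i\in\Delta}S_i$ as a full diagonal. $\square$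

*Proof of (F2), from the standard tables of orders of $S$ and $\mathrm{Out}(S)$.* If $S$ is alternating or sporadic, then $|\mathrm{Out}(S)|\le2<5\le\mu$, or $S=A_6$ with $|\mathrm{Out}(S)|=4<5$. For ${}^2F_4(2)'$, $|\mathrm{Out}(S)|=2$. Let now $S$ be of Lie type over $\mathbb F_q$, $q=p^f$, with $|S|_p=q^N$. As $S\le\mathrm{Sym}(m(S))$ and the exponent of $p$ in $m!$ is at most $(m-1)/(p-1)$, we get $fN\le(m(S)-1)/(p-1)$, that is, $m(S)\ge1+(p-1)fN$. Opposite maximal unipotent subgroups $U,U^-$ intersect trivially, so $|S|\ge|U||U^-|=q^{2N}$ and, by Bernoulli's inequality, $|S|^{1/2}\ge p^{fN}\ge1+(p-1)fN$. So (F2) holds whenever $(p-1)N\ge o$, where $o=|\mathrm{Out}(S)|/f$. The values are: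

* $PSL_2(q)$: $N=1$, $o=(2,q-1)$.
* $PSL_n^{\pm}(q)$, $n\ge3$ (the sign $-$ meaning $PSU_n(q)$): $N=n(n-1)/2$, $o=2(n,q\mp1)$.
* $PSp_{2n}(q)$, $n\ge2$: $N=n^2$, $o\le2$; $\Omega_{2n+1}(q)$, $n\ge3$, $q$ odd: $N=n^2$, $o=2$.
* $P\Omega^{\pm}_{2n}(q)$, $n\ge4$: $N=n(n-1)$, $o\le8$, except $P\Omega_8^+(q)$, where $N=12$ and $o=24$ ($q$ odd), $o=6$ ($q$ even).
* $E_6,{}^2E_6$: $N=36$, $o\le6$. $E_7,E_8,F_4,G_2$: $N\ge6$, $o\le2$. ${}^3D_4$: $N=12$, $o=3$. ${}^2B_2,{}^2G_2,{}^2F_4$: $N=2,3,12$, $o=1$.

For $PSL_2(q)$: $1\ge1$ if $p=2$, and $p-1\ge2$ if $p$ is odd. For $PSL_n^\pm$ with $n=3$: $p=3$ gives $6\ge2$; $p\ge5$ gives $(p-1)N\ge12\ge6$; $p=2$ gives $3\ge o$ exactly when $o=2$. For $n=4$: $p=2$ gives $6\ge2$; $p$ odd gives $12\ge8$. For $n\ge5$: $n(n-1)/2\ge2n\ge o$. For $P\Omega_8^+$: $12\ge6$ or $2\cdot12\ge24$. The other lines are immediate. What is left is $p=2$, $n=3$, $o=6$: $PSL_3(2^f)$ with $f$ even, and $PSU_3(2^f)$ with $f$ odd; here $f\ge3$, as $PSU_3(2)$ is not simple.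

In these exceptions $|\mathrm{Out}(S)|=6f<2^{3f}\le|S|^{1/2}$, so we need only $m(S)>6f$. The group $PSL_3(q)$ contains $E{:}SL_2(q)$, inside a parabolic subgroup, with $E\cong\mathbb F_q^2$ the natural module or its dual. Restrict a faithful permutation character to $E$. It contains a non-trivial linear character of $E$, hence all $q^2-1$ of them, because $SL_2(q)$ permutes them transitively, and it contains the trivial character. So $m(S)\ge q^2=4^f>6f$ ($f\ge2$). For $PSU_3(q)$, $q=2^f$, Zsigmondy's theorem ($6f\ne6$) gives a prime $\rho$ modulo which $2$ has order $6f$. Then $\rho$ divides $2^{6f}-1=(q^3-1)(q^3+1)$ but not $q^3-1$, so $\rho\mid q^3+1$; and $\rho\ge6f+1>3$. So $\rho$ divides $|S|=q^3(q^3+1)(q^2-1)/3$, and $m(S)\ge\rho>6f$. $\square$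

## The quotient $X=G/C_G(N)$ and its maximal subgroups

By Proposition 5, $N:=N_1=S_1\times\dots\times S_n$ with all $S_i\cong S$. Let $C=C_G(N)$. Since $[N_1,N_2]\le N_1\cap N_2=1$, we have $N_2\le C$, so $C\ne1$. Put
$$X=G/C,\qquad Q=X/N,$$
where $N$ is identified with $NC/C$ (note $N\cap C=Z(N)=1$). If $[x,N]\le C$, then $[x,N]\le C\cap N=1$ and $x\in C$; so $C_X(N)=1$, and $N$ is the unique minimal normal subgroup of $X$. As $C\neq1$, (1) says that
$$\sigma(X)>s,\quad\text{and } Q \text{ is not a union of at most } s \text{ proper subgroups.}\tag{2}$$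
The contradiction will be a cheap cover of $X$ or of $Q$.

**Lemma 6.** Every $M\in\mathcal M_N$ satisfies $M\cap N\ne1$ and contains $C$. Hence $\mathcal M_{N_1}\cap\mathcal M_{N_2}=\emptyset$ and
$$s\ge f_1+f_2\ge2f_1.\tag{3}$$

*Proof.* Suppose $M\in\mathcal M_N$ and $M\cap N=1$. Then $M\cong G/N$ is a maximal subgroup complementing $N$. It is not normal, otherwise $N\cong G/M$ would have prime order. So it is self-normalizing and has $|G:M|=|N|$ conjugates, all in $\mathcal M$ by Lemma 1, as $\sigma(M)=\sigma(G/N)>s$. So $s\ge|N|$. On the other hand $N$ is not solvable, so by (F3) every $x\in X$ centralizes some $1\ne z\in N$. Hence $X=\bigcup_{1\ne z\in N}C_X(z)$, a union of $|N|-1$ subgroups which are proper since $N\cap Z(X)=1$. So $\sigma(X)\le|N|-1<s$, against (2).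

Suppose $M\in\mathcal M_N$ and $C\not\le M$. Then $G=MC$. Now $M\cap N$ is normalized by $M$ and centralized by $C$, so it is normal in $G$ and different from $N$, hence trivial: excluded. So members of $\mathcal M_{N_1}$ contain $C\ge N_2$ and are not in $\mathcal M_{N_2}$. $\square$

For $M\in\mathcal M_N$ write $\bar M=M/C$, a maximal subgroup of $X$ with $\bar MN=X$. Since $(M\cap NC)/C=(M\cap N)C/C$, we have $\bar M\cap N\ne1$ and $|G:M|=|N:\bar M\cap N|$.

$X$ permutes $\Omega=\{1,\dots,n\}$ transitively by $S_i^x=S_{ix}$. As $N$ acts trivially, $Q$ acts on $\Omega$, and $\bar M$ is transitive on $\Omega$ because $\bar MN=X$. Let $\pi_i:N\to S_i$ be the projection. As $\bar M$ is transitive and normalizes $\bar M\cap N$, the groups $\pi_i(\bar M\cap N)$ are conjugate under $\bar M$. With (F6) this leaves two cases: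

* (a) $\pi_1(\bar M\cap N)=R_1<S_1$. Then $|G:M|\ge|S:R_1|^n$.
* (b) $\bar M\cap N$ is a product of full diagonals over a partition of $\Omega$. The partition is determined by $\bar M\cap N$, so it is $\bar M$-invariant, hence $Q$-invariant, and all blocks have the same size $d$. Here $d\ge2$ since $N\not\le\bar M$, and $|G:M|=|S|^{n-n/d}\ge|S|^{n/2}$.

For $n=2$, examples of such intersections are $R\times R$ and $\{(z,z\alpha)\}$. In both cases $|G:M|\ge\mu^n$, so Lemma 2 and (3) give
$$f_1\ge\mu^n\ge5^n,\qquad s\ge2\mu^n.\tag{4}$$

**Lemma 7.** The elements of $Q$ that are not $n$-cycles on $\Omega$ lie in a union of at most $2^{n-1}-1$ proper subgroups of $Q$.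

*Proof.* Such an element stabilizes a proper non-empty subset of $\Omega$. The stabilizer is proper, since $Q$ is transitive, and a set and its complement have the same stabilizer; so there are at most $(2^n-2)/2$ such subgroups. $\square$

## Covering the $n$-cycles of $Q$ by few subgroups

By (2) and (4), any cover of $Q$ by at most $2\mu^n$ proper subgroups is a contradiction, and Lemma 7 takes care of all elements but the $n$-cycles. So each time we can trap all $n$-cycles in few proper subgroups, we have learned a restriction on $Q$. Lemma 8 turns a small set acted on by a block stabilizer into proper subgroups of $Q$. If there is only one block ($w=1$), part (i) is the trivial remark that an element with a fixed point lies in a point stabilizer.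

**Lemma 8.** Let $\mathcal B$ be a $Q$-invariant partition of $\Omega$ with $w$ blocks, $B\in\mathcal B$, and $\psi:Q_B\to F$ a surjective homomorphism from the stabilizer of the block $B$.

(i) If $\Delta$ is an $F$-set without points fixed by all of $F$, then the set of those $q\in Q$ that act as a $w$-cycle on $\mathcal B$ and for which $\psi(q^w)$ fixes a point of $\Delta$ lies in a union of at most $|\Delta|^w$ proper subgroups of $Q$.

(ii) There is a homomorphism $\Sigma:Q\to F/F'$ with $\Sigma(q)=\psi(q^w)F'$ whenever $q$ is a $w$-cycle on $\mathcal B$.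

*Proof.* Write $\mathcal B=\{B_1=B,\dots,B_w\}$, $B_iq=B_{iq}$, and choose $y_i\in Q$ with $By_i=B_i$ and $y_1=1$. Then $y_iqy_{iq}^{-1}$ stabilizes $B$; put $q_i=\psi(y_iqy_{iq}^{-1})\in F$. Inserting $y_{iq}^{-1}y_{iq}$ gives $(qr)_i=q_ir_{iq}$. So the rule $(\delta q)_{iq}=\delta_iq_i$ is an action of $Q$ on $\Delta^w$, because $(\delta qr)_{iqr}=\delta_iq_ir_{iq}=\delta_i(qr)_i$. Likewise $\Sigma(q)=\prod_iq_iF'$ is a homomorphism to the abelian group $F/F'$. If $q$ is a $w$-cycle on $\mathcal B$, then
$$q_1\,q_{1q}\cdots q_{1q^{w-1}}=(q^w)_1=\psi(q^w),$$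
which proves (ii). Suppose in addition that $\psi(q^w)$ fixes $\delta_1\in\Delta$. Put $\delta_{1q^r}=\delta_1q_1q_{1q}\cdots q_{1q^{r-1}}$ for $0\le r<w$. Then $(\delta q)_{1q^{r+1}}=\delta_{1q^r}q_{1q^r}$, which is $\delta_{1q^{r+1}}$ for $r<w-1$ and $\delta_1\psi(q^w)=\delta_1$ for $r=w-1$. So $q$ fixes $\delta\in\Delta^w$. Finally, no $\delta\in\Delta^w$ is fixed by all of $Q$: for $y\in Q_B$ the first coordinate would give $\delta_1=\delta_1\psi(y)$, and $F$ would fix $\delta_1$. So the at most $|\Delta|^w$ point stabilizers are proper. $\square$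

**Lemma 9.** In Lemma 8 let $F$ be solvable and non-cyclic. Then $F$ has a quotient $\tilde F$ which is either

(i) $C_p\times C_p$; then $Q$ is a union of $p+1$ proper subgroups, or the elements acting as $w$-cycles on $\mathcal B$ lie in a union of at most $p^w$ proper subgroups; or

(ii) $V\rtimes C_0$, where $V$ is elementary abelian, self-centralizing and the unique minimal normal subgroup of $\tilde F$, and $1\ne C_0$ is cyclic; then the elements acting as $w$-cycles on $\mathcal B$ lie in a union of at most $|V|^w+p^w$ proper subgroups, for any prime $p$ dividing $|C_0|$; here $p<|V|$.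

*Proof.* Let $\tilde F$ be a non-cyclic quotient of $F$ of least order; its proper quotients are cyclic. If $\tilde F$ is abelian, it has some $C_p^2$ as a quotient, so it is $C_p^2$.

Let $\tilde F$ be non-abelian, and let $V$ be a minimal normal subgroup, which is elementary abelian. Since $\tilde F/V$ is cyclic, $V$ is not central and $\tilde F'\le V$. A second minimal normal subgroup $V'$ would give $\tilde F'\le V\cap V'=1$; so $V$ is unique. Write $\tilde F=V\langle x\rangle$ and $C_0=\langle x\rangle\neq1$. Then $C_V(x)=C_V(\tilde F)$ is normal in $\tilde F$ and proper in $V$, so it is trivial, and $V\cap C_0\le C_V(x)=1$. The group $C_{C_0}(V)$ is central in $\tilde F$ and meets $V$ trivially, so it is trivial by uniqueness of $V$. Thus $C_0$ is faithful on $V$, and $V$ is self-centralizing. For $1\ne c\in C_0$ the group $C_V(c)$ is normalized by $C_0$ and $V$ and is not $V$, so it is trivial. Hence $|C_0|$ divides $|V|-1$, so $p<|V|$; and, as in Lemma 4, all elements of $Vc$ are conjugate to $c$. So every element of $\tilde F\setminus V$ is conjugate into $C_0$.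

In case (ii) apply Lemma 8(i) twice, to $\psi$ followed by $F\to\tilde F$. On the coset space of $C_0$, which is transitive with $|V|>1$ points, the elements outside $V$ have fixed points. On the coset space of the normal subgroup of index $p$ containing $V$, the elements of $V$ act trivially. The two applications account for all elements that are $w$-cycles on $\mathcal B$.

In case (i) let $\Sigma:Q\to C_p^2$ be the homomorphism of Lemma 8(ii). If it is onto, pull back the $p+1$ subgroups of order $p$. Otherwise its image lies in a subgroup $E$ of order $p$. For every $w$-cycle $q$ the image of $\psi(q^w)$ lies in $E$ and acts trivially on the $p$-point set $C_p^2/E$; apply Lemma 8(i). $\square$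

We apply this to outer automorphisms. For a $Q$-invariant partition $\mathcal B$ and $B\in\mathcal B$ put $T_B=\prod_{i\in B}S_i$. Let $Y_B\le\mathrm{Aut}(T_B)$ be the group induced by $N_X(T_B)$, identify $T_B$ with $\mathrm{Inn}(T_B)$, and let $L_B=Y_B/T_B\le\mathrm{Out}(T_B)$. The normalizer $N_X(T_B)$ is the preimage of $Q_B$, and $N$ induces exactly $\mathrm{Inn}(T_B)$; so there is a natural surjection $\psi_B:Q_B\to L_B$.

*Example.* Let $X=S\wr A_5=S^5\rtimes A_5$ with $A_5$ permuting five coordinates. For singletons $Y_B=S$ and $L_B=1$. For $B=\Omega$, $L_\Omega=X/N=A_5$ is not cyclic.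

**Step 1. $Q$ contains an $n$-cycle, and $L_B$ is cyclic when $|B|=1$.** The purpose is to show that one partition with cyclic $L_B$ exists. If $Q$ had no $n$-cycle, Lemma 7 would cover it by $2^{n-1}-1\le s$ proper subgroups. Suppose $F=L_{\{1\}}\le\mathrm{Out}(S)$ is non-cyclic. It is solvable by (F1); apply Lemma 9 to the partition into singletons, $w=n$. In case (i), $p\le|\mathrm{Out}(S)|<\mu$ by (F2), so $Q$ is a union of at most $p+1\le2\mu^n$ or, with Lemma 7, at most $p^n+2^{n-1}-1\le2\mu^n$ proper subgroups. In case (ii), $p<|V|\le|\mathrm{Out}(S)|/2<\mu/2$, and the number is at most $2(\mu/2)^n+2^{n-1}-1\le2\mu^n$. Since $2\mu^n\le s$, each contradicts (2).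

## Raising to powers: the case of a cyclic $Q$

**Step 2. A coarsest partition with cyclic $L_B$.** The purpose is to fix notation and to bound the primes involved. By Step 1 there are $Q$-invariant partitions $\mathcal B$ with $L_B$ cyclic; take one whose block size $u$ is as large as possible. Put $k=n/u$, let $T_1,\dots,T_k$ be the groups $T_B$, with corresponding $Y_i,L_i$, and $T=T_1$, $Y=Y_1$, $L=L_1=Y/T$, $\ell=|L|$.

$L$ permutes the $u$ simple factors of $T$ transitively. Being cyclic, it induces a regular group on them, with kernel $L_0$ of index $u$. We claim $L_0$ embeds in $\mathrm{Out}(S)$. Let $y\in Y$ represent an element of $L_0$ and suppose $y$ is inner on one factor $S_i$. If $z\in Y$ moves $S_i$ to $S_j$, then $y^z$ is inner on $S_j$; since $L$ is abelian, $y^z\in yT$, so $y$ is inner on $S_j$. By transitivity $y$ is inner on all factors, so $y\in T$. So restriction to one factor embeds $L_0$ in $\mathrm{Out}(S)$. Hence, by (F2),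
$$\ell\le u\,|\mathrm{Out}(S)|<n\mu,\qquad\omega(\ell)\le\log_2(n\mu),\qquad p\mid\ell\ \Rightarrow\ p\le u\ \text{or}\ p<\mu.\tag{5}$$
As $u^{1/u}<2$, this gives for primes $p$
$$p\mid\ell\ \Rightarrow\ p^k=p^{n/u}\le\max(2^n,\mu^n)=\mu^n.\tag{6}$$

**Step 3. The case $u=n$ is impossible.** Here $T=N$ and $Y=X$ (as $C_X(N)=1$), so $Q=L$ is cyclic of order $\ell$. The plan is to cover one generator coset of $N$ by $\mathcal M_N$, and then all others by taking powers.

The non-generators of $Q$ lie in $\omega(\ell)$ proper subgroups. Since $n\le5^{n-1}\le\mu^{n-1}$, we have $\omega(\ell)\le\log_2(n\mu)\le\log_2(\mu^n)\le\mu^n\le f_1$. If every coset $gN$ with $g$ mapping to a generator of $Q$ were met, hence contained, by a member of $\mathcal M$ containing $N$, then $G/N$ would be a union of $(s-f_1)+\omega(\ell)\le s$ proper subgroups, against (1). So some $gN$, with $g$ mapping to a generator $q$ of $Q$, is covered by $\mathcal M_N$. Members of $\mathcal M_N$ contain $C$, so the coset $qN$ of $N$ in $X$ is covered by the groups $\bar M$, $M\in\mathcal M_N$.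

Let $x\in X$ map to any generator $q'$, and let $q=q'^e$ with $(e,\ell)=1$. As $\ell$ divides the order $|x|$, there is $j\equiv e$ mod $\ell$ with $(j,|x|)=1$: take $j=e+\ell c$ with $c$ the product of the primes dividing $|x|$ but neither $\ell$ nor $e$. Then $x^j\in qN$, so $x^j\in\bar M$ for some $M\in\mathcal M_N$, and $x\in\langle x^j\rangle\le\bar M$. So all elements mapping to generators are covered by $f_1$ subgroups, and $\sigma(X)\le f_1+\omega(\ell)\le2f_1\le s$, against (2).

**From now on $u<n$**, so $k\ge2$ and $n\ge2$.

It is natural to try the same when $Q$ is not cyclic: cover one coset $qN$ by $\mathcal M_N$ and transport this to another coset $q'N$. For $x\in q'N$ the tool was the cyclic group $\langle x\rangle$, which met $qN$ in a generator of $\langle x\rangle$. The attempt stops here: $\langle x\rangle$ lies over $\langle q'\rangle$, and if $q\notin\langle q'\rangle$, it does not meet $qN$ at all. In $X=S\wr A_5$, for instance, $q=(1\,2\,3\,4\,5)$ and $q'=(1\,3\,2\,4\,5)$ generate different subgroups of order $5$, and no power of an element of $q'N$ lies in $qN$.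 (This group only shows that the tool is missing; it is not claimed to arise from our $G$.)

What replaces $\langle x\rangle$ is a subgroup $P_x\ni x$ that meets *every* coset of $N$, and that can be recovered from many elements of $qN$. To construct it, note what $x$ does on the $T_i$: going once around the $k$-cycle it returns to $T_1$ by the automorphism $a_x=x^k|_{T_1}$. The subgroup $P_x$ will consist of all elements of $X$ which, in coordinates adapted to $x$, have all entries in $\langle a_x\rangle$.

## Good elements and a good coset

**Step 4. A homomorphism onto $L$; good elements.** The purpose is to single out the cosets on which return maps generate $Y$ modulo $T$. Let $T_1=T_{B_1}$, $\psi=\psi_{B_1}$, and let $\Sigma:Q\to L$ be as in Lemma 8(ii) ($L$ is abelian, $w=k$). For $q$ a $k$-cycle on $\mathcal B$ put $\lambda(q)=\psi(q^k)=\Sigma(q)$. An $n$-cycle on $\Omega$ is a $k$-cycle on $\mathcal B$.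

$\Sigma$ is onto. Otherwise its image lies in a subgroup $E$ of prime index $p\mid\ell$. For every $n$-cycle $q$, $\lambda(q)\in E$ acts trivially on the $p$-point transitive $L$-set $L/E$. By Lemma 8(i), Lemma 7 and (6), $Q$ would be a union of at most $p^k+2^{n-1}-1\le2\mu^n\le s$ proper subgroups, against (2).

**Definition (good element).** $q\in Q$ is good if it is an $n$-cycle on $\Omega$ and $\lambda(q)$ generates $L$.

The elements of $Q$ that are not good lie in at most
$$\varepsilon:=2^{n-1}-1+\omega(\ell)\le\tfrac12\mu^n\le\tfrac12f_1\tag{7}$$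
proper subgroups: those of Lemma 7, and the preimages under $\Sigma$ of the maximal subgroups of $L$. For the estimate, recall $n\ge2$, $\mu\ge5$: then $2^{n-1}\le0.08\,\mu^n$ (equality at $n=2$, $\mu=5$), $\log_2n\le n\le0.1\,\mu^n$, and $\log_2\mu\le0.1\,\mu^2\le0.1\,\mu^n$ (at $\mu=5$: $2.33\le2.5$, and $\log_2\mu/\mu^2$ decreases); now use (5).

**Step 5. A good coset.** The purpose is to find a good $q$ with $qN$ covered by $\mathcal M_N$. If every coset $gN$ with $g$ mapping to a good element were contained in a member of $\mathcal M$ containing $N$, then $G/N$ would be a union of $(s-f_1)+\varepsilon\le s$ proper subgroups, against (1). So some such $gN$ meets no member containing $N$ and, by Lemma 2, is covered by $\mathcal M_N$. As $C\le M$ for $M\in\mathcal M_N$, we may fix a good $q\in Q$ with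
$$qN\subseteq\bigcup_{M\in\mathcal M_N}\bar M.\tag{8}$$

## Subgroups $P(\kappa,a)$ that meet every coset of $N$

**Step 6. Construction and four properties.** For $x\in X$ write $T_i^x=T_{ix}$ ($1\le i\le k$). Let $\mathrm{Iso}(i,j)$ be the set of isomorphisms $T_i\to T_j$ induced by elements of $X$; so $\mathrm{Iso}(i,i)=Y_i$. Fix $q'\in Q$. For each $i$, the maps $x|_{T_i}$, $x\in q'N$, form one coset modulo $\mathrm{Inn}(T_{iq'})$. Moreover
$$x\mapsto(x|_{T_i})_i\ \text{ is a bijection from } q'N \text{ onto the product of these } k \text{ cosets.}\tag{9}$$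
It is injective since $C_X(N)=1$, and both sides have $|N|=\prod|T_j|$ elements, as the $T_j$ have trivial center.

A *frame* is a tuple $\kappa=(\kappa_i)$ with $\kappa_i\in\mathrm{Iso}(1,i)$. Given $\kappa$, put
$$h_i(x)=\kappa_i\;x|_{T_i}\;\kappa_{ix}^{-1}\in Y,\qquad\text{so that}\qquad h_i(xy)=h_i(x)\,h_{ix}(y).\tag{10}$$
For $a\in Y$ with $\langle a\rangle T=Y$ let
$$P(\kappa,a)=\{x\in X:\ h_i(x)\in\langle a\rangle\text{ for all }i\}.$$
By (10) this is a subgroup of $X$.

*Example.* In $X=S\wr A_5$ the partition $\mathcal B$ is into singletons: the only invariant partitions are the two trivial ones, and $L_\Omega=A_5$ is not cyclic. So $k=5$, $Y=S$, $\ell=1$, and every $5$-cycle is good. In the frame of the standard identifications $S\to S_i$, an element $z\pi$ with $z=(z_1,\dots,z_5)\in N$ and $\pi\in A_5$ has $h_i(z\pi)=z_i$. So $P(\kappa,a)=\langle a\rangle\wr A_5$, which has $|a|^5$ elements in every coset of $N$. For $\pi=(1\,2\,3\,4\,5)$ the return map of $z\pi$ to $S_1$ is $z_1z_2z_3z_4z_5$.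

In general let $t=|a^\ell|$. As $a$ has order $\ell$ modulo $T$, $\langle a\rangle\cap T=\langle a^\ell\rangle$ has order $t$. By (9), on $q'N$ the $h_i(x)$ range independently over cosets of $T$ in $Y$, and each such coset meets $\langle a\rangle$ in a coset of $\langle a^\ell\rangle$. So
$$|P(\kappa,a)\cap q'N|=t^k\quad\text{for all }q'\in Q.\tag{11}$$
Hence $P(\kappa,a)N=X$. Also $P(\kappa,a)\cap N\cong\langle a^\ell\rangle^k$ is abelian, so $P(\kappa,a)\ne X$.

For good $q'$, a $k$-cycle on the $T_i$, let $\tau_{q'}(\kappa,a)$ be the set of those $x\in P(\kappa,a)\cap q'N$ for which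
$$h_1(x)\,h_{1x}(x)\cdots h_{1x^{k-1}}(x)=h_1(x^k)\ \text{ generates }\langle a\rangle.$$

**(G1)** $|\tau_{q'}(\kappa,a)|\ge t^{k-1}$.

*Proof.* On $P(\kappa,a)\cap q'N$ the $k$ factors range independently over cosets of $\langle a^\ell\rangle$ in $\langle a\rangle$. So the product takes each value of some coset $a^e\langle a^\ell\rangle$ exactly $t^{k-1}$ times. The product equals $\kappa_1\,x^k|_{T_1}\,\kappa_1^{-1}$ with $\kappa_1\in Y$, so its image in the abelian group $L$ is $\lambda(q')$, a generator of $L$. Hence $(e,\ell)=1$, and there is $e'\equiv e$ mod $\ell$ coprime to $|a|=\ell t$. The coset contains the generator $a^{e'}$ of $\langle a\rangle$. $\square$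

**(G2)** Let $q'$ be good and $x\in q'N$. Put $\kappa^x_{1x^r}=x^r|_{T_1}$ ($0\le r<k$), $a_x=x^k|_{T_1}$ and $P_x=P(\kappa^x,a_x)$. Then $x\in\tau_{q'}(\kappa^x,a_x)$; in particular $x\in P_x$.

*Proof.* As $q'$ is a $k$-cycle, the indices $1x^r$ exhaust $1,\dots,k$, so $\kappa^x$ is a frame. In it $h_{1x^r}(x)=x^r|_{T_1}\;x|_{T_{1x^r}}\;(\kappa^x_{1x^{r+1}})^{-1}$ is $1$ for $r<k-1$, and equals $x^k|_{T_1}=a_x$ for $r=k-1$, since $\kappa^x_1=1$. And $\langle a_x\rangle T=Y$, because $a_x$ has image $\lambda(q')$ in $L$. $\square$

**(G3)** If $q'$ is good and $x\in\tau_{q'}(\kappa,a)$, then $P(\kappa,a)=P_x$.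

*Proof.* For $i=1x^r$, $0\le r<k$, put $g_i=h_1(x^r)\in\langle a\rangle$. By (10), $\kappa^x_i=x^r|_{T_1}=\kappa_1^{-1}g_i\kappa_i$. Likewise $a_x=\kappa_1^{-1}h_1(x^k)\kappa_1$, and $h_1(x^k)$ generates $\langle a\rangle$, so $\langle a_x\rangle=\kappa_1^{-1}\langle a\rangle\kappa_1$. For $y\in X$,
$$\kappa^x_i\;y|_{T_i}\;(\kappa^x_{iy})^{-1}=\kappa_1^{-1}\,g_i\,h_i(y)\,g_{iy}^{-1}\,\kappa_1,$$
which lies in $\langle a_x\rangle$ if and only if $g_ih_i(y)g_{iy}^{-1}\in\langle a\rangle$, that is, if and only if $h_i(y)\in\langle a\rangle$. $\square$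

**(G4)** If $a^\ell=1$, then $P(\kappa,a)\le\bar M$ for some $M\in\mathcal M_N$.

*Proof.* Now $P=P(\kappa,a)$ satisfies $PN=X$ and $P\cap N=1$. Let $\hat P\ge C$ be its preimage in $G$. Then $\hat PN=G$, and $\hat P\cap N$ maps into $P\cap N=1$, so it lies in $N\cap C=1$. Thus $\hat P\cong G/N$ and $\sigma(\hat P)>s$. By Lemma 1, $\hat P\le M$ for some $M\in\mathcal M$, and $N\not\le M$ since $\hat PN=G$. $\square$

So every element over a good $q'$ lies in a group $P_x$, and each such group leaves at least $t^{k-1}$ traces in the one covered coset $qN$. It remains to see what the groups $\bar M$ do to $P_x$.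

## Which $\bar M$ swallow $P_x$

**Step 7. Two types of $\bar M$.** Let $M\in\mathcal M_N$, and let $H_i\le Y_i$ be the group induced by $N_{\bar M}(T_i)$ on $T_i$. Since $N\le N_X(T_i)$ and $\bar MN=X$, we have $N_X(T_i)=N_{\bar M}(T_i)N$, so $H_iT_i=Y_i$. The group $T$ is minimal normal in $Y$: a subgroup of $T$ normal in $Y$ is a product of simple factors, and $Y$ permutes the factors transitively. Finally, $\bar M\cap N\ne1$ and $\bar M$ is transitive on the $T_i$, so the projection of $\bar M\cap N$ to $T_1$ is non-trivial; viewed as a group of inner automorphisms it is contained in $H_1$, and it is normal in $H_1$, because $N_{\bar M}(T_1)$ normalizes $\bar M\cap N$, $T_1$ and $\prod_{j\neq1}T_j$.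

**(H1)** Suppose $H_1\ne Y_1$ (*product type*). If $\bar M$ contains some $x\in q'N$ with $q'$ good, then $P_x\le\bar M$.

*Proof.* Let $\mathrm{St}=\{x\in X:H_i^x=H_{ix}\text{ for all }i\}$, a subgroup containing $\bar M$. If $\mathrm{St}=X$, then $H_1\unlhd Y_1$, so $H_1\cap T_1$ is a non-trivial normal subgroup of $Y_1$ inside $T_1$, hence equals $T_1$, and $H_1=H_1T_1=Y_1$, a contradiction. So $\bar M=\mathrm{St}$ by maximality. In the frame $\kappa^x$ put $H_i'=\kappa^x_iH_i(\kappa^x_i)^{-1}\le Y$. Since $y|_{T_i}=(\kappa^x_i)^{-1}h_i(y)\kappa^x_{iy}$, for $y\in X$ we have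
$$H_i^y=H_{iy}\iff(H_i')^{h_i(y)}=H'_{iy}.$$
Take $y=x\in\bar M$. As $h_i(x)=1$ except for $i=1x^{k-1}$, all $H_i'$ are equal to $H_1'$, and the exceptional index shows that $a_x$ normalizes $H_1'$. Now let $y\in P_x$. Then $h_i(y)\in\langle a_x\rangle$, so $(H'_i)^{h_i(y)}=H_1'=H'_{iy}$ for all $i$, that is, $y\in\mathrm{St}=\bar M$. $\square$

For diagonal-like subgroups this really fails. In $S\wr A_5$ with $S=A_5$ let $x=(a,a,a,a,a)\pi$ with $|a|=3$, $\pi=(1\,2\,3\,4\,5)$. It lies in $D\times A_5$, where $D=\{(z,z,z,z,z)\}$. But $a_x=a^5=a^{-1}\ne1$, and $P_x\cap N$ consists of all $z$ with every $z_i\in\langle a\rangle$, which is not contained in $D$. Such subgroups cannot be handled by inclusion. Instead we show that they contain few elements of $qN$.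

**(H2)** Suppose $H_1=Y_1$ (*bad*). Then we are in case (b) above, and there is a minimal $Q$-invariant proper coarsening $\mathcal B^+$ of $\mathcal B$, with blocks consisting of $b$ blocks of $\mathcal B$, such that $b$ divides the diagonal block size $d$. Consequently $|\bar M\cap qN|=|S|^{n/d}\le|S|^{n/b}$.

*Proof.* The projection of $\bar M\cap N$ to $T_1$ is now a non-trivial normal subgroup of $Y_1$ inside $T_1$, so it is $T_1$; by transitivity of $\bar M$ the same holds for each $T_i$. So all $\pi_i(\bar M\cap N)=S_i$: we are in case (b), with a partition $\mathcal D$ of block size $d\ge2$. A block of $\mathcal D$ meets each block of $\mathcal B$ in at most one point, since for two points $i,j$ of a common $\mathcal D$-block the projection to $S_i\times S_j$ is a diagonal subgroup, while for two points of a common $\mathcal B$-block it is everything.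

Let $q_0\in Q$ be an $n$-cycle (Step 1). The group induced by $\langle q_0\rangle$ on $\Omega$ is cyclic of order $n$ and regular, so any $Q$-invariant partition with blocks of size $v$ consists of the orbits of its unique subgroup of order $v$. Blocks of $\mathcal D$ and $\mathcal B$ through a common point thus meet in $\gcd(u,d)$ points, so $\gcd(u,d)=1$, and the join $\mathcal D\vee\mathcal B$ is a $Q$-invariant partition with blocks of size $ud$. As $d\ge2$, it is a proper coarsening of $\mathcal B$. Choose a minimal proper $Q$-invariant coarsening $\mathcal B^+$ of $\mathcal B$ among those that refine $\mathcal D\vee\mathcal B$; it is then minimal among all proper $Q$-invariant coarsenings of $\mathcal B$. Its block size $ub$ divides $ud$, so $b\mid d$. Since $\bar MN=X$, $|\bar M\cap qN|=|\bar M\cap N|=|S|^{n/d}$. $\square$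

How small must this be? A group $P(\kappa,a)$ contained in no $\bar M$ has $t\ge2$ by (G4), so it leaves at least $2^{k-1}$ traces in $qN$. If bad groups contain at most $2^{k-2}$ elements of $qN$ each, there are at most $f_1/2$ such groups $P(\kappa,a)$, just what (7) and $s\ge2f_1$ allow. So we need $|S|^{n/b}\le2^{k-2}$. Since $k=n/u$, this says roughly that $b$ must exceed $u\log_2|S|$. We now prove that every minimal coarsening has such a large $b$.

## Every minimal coarsening merges many blocks

**Step 8. The inequality $((b-1)!)^w>f_1$.** Let $\mathcal B^+$ be any minimal $Q$-invariant proper coarsening of $\mathcal B$, with $w$ blocks, each consisting of $b\ge2$ blocks of $\mathcal B$; so $n=wbu$ and $k=wb$. Fix $B^+\in\mathcal B^+$, and let $P$ be the group induced by $Q_{B^+}$ on the $b$ blocks of $\mathcal B$ in $B^+$. It is transitive, and primitive by minimality of $\mathcal B^+$. If $q$ is an $n$-cycle, it is a $w$-cycle on $\mathcal B^+$, and $q^w$ induces a $b$-cycle in $P$. By maximality of $u$, $L_{B^+}$ is not cyclic.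

*(I) No subgroup $\langle c\rangle$ with $c$ a $b$-cycle is normal in $P$.* Suppose one is. Non-trivial characteristic subgroups of $\langle c\rangle$ are normal in the primitive group $P$, hence transitive, hence equal to $\langle c\rangle$. So $b=p$ is prime, and $P=C_p\rtimes C_e$ with $e\mid p-1$.

Let $e>1$. Apply Lemma 8(i) to $\mathcal B^+$ and $Q_{B^+}\to P\to C_e$, with $\Delta=C_e$ regular. For an $n$-cycle $q$, $q^w$ induces an element of order $p$ in $P$, which is trivial in $C_e$. So all $n$-cycles lie in at most $e^w\le p^{n/p}\le2^n$ proper subgroups (as $w=n/(up)\le n/p$), and with Lemma 7, $Q$ is a union of at most $2^n+2^{n-1}\le s$ of them, against (2).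

Let $e=1$, so $P=C_p$. The group $F:=L_{B^+}$ maps naturally onto $P$; let $D$ be the kernel. An element of $D$ is represented by some $y\in Y_{B^+}$ normalizing each $T_{B'}$ ($B'\in\mathcal B$, $B'\subset B^+$) and inducing there an element of $Y_{B'}$. If $y$ is inner on each $T_{B'}$, it is inner. So $D$ embeds in the product of the $p$ groups $L_{B'}$, which are cyclic of order $\ell$. Hence $D$ is abelian, generated by at most $p$ elements, of exponent dividing $\ell$, and $F$ is solvable and non-cyclic. Apply Lemma 9 with $\mathcal B^+$ and $w=n/(up)$; its "elements acting as $w$-cycles" include the $n$-cycles.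

In its case (i), call the prime $r$. It divides $|F|=p|D|$, so $r\mid\ell$ or $r=p$. By (5), $r+1\le\max(n,\mu)+1\le s$. Also $r^w\le\mu^n$: by (6) and $w\le k$ if $r\mid\ell$, and by $p^w\le p^{n/p}\le2^n$ if $r=p$. So $Q$ is a union of at most $r+1\le s$ or at most $\mu^n+2^{n-1}\le s$ proper subgroups, against (2).

In its case (ii), the image $\tilde D$ of $D$ in $\tilde F$ is non-trivial, otherwise $\tilde F$ would be a quotient of $C_p$. It is abelian and normal, so $V\le\tilde D\le C_{\tilde F}(V)=V$. Hence $\tilde D=V$, the group $C_0\cong\tilde F/V$ is a non-trivial quotient of $C_p$, so $|C_0|=p$; and $|V|\le r^p$ for a prime $r\mid\ell$. Since $pw=k$, (6) gives $|V|^w+p^w\le r^k+2^n\le\mu^n+2^n$. With Lemma 7, $Q$ is a union of at most $\mu^n+2^n+2^{n-1}\le2\mu^n\le s$ proper subgroups (recall $5^n\ge2^n+2^{n-1}$), against (2).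

*(II) The count.* Let $\Delta$ be the set of subgroups of $P$ generated by $b$-cycles, with $P$ acting by conjugation. By (I) there are no $P$-fixed points, and $|\Delta|\le(b-1)!$, the number of $b$-cycles in $\mathrm{Sym}(b)$. For an $n$-cycle $q$, the image $c$ of $q^w$ in $P$ is a $b$-cycle and fixes $\langle c\rangle\in\Delta$. By Lemma 8(i) and Lemma 7, $Q$ is a union of at most $((b-1)!)^w+2^{n-1}-1$ proper subgroups, so by (2) this number exceeds $s\ge2f_1$. As $f_1\ge5^n\ge2^{n-1}$,
$$((b-1)!)^w>f_1.\tag{12}$$

*(III) Consequence.* By the AM–GM inequality, $(b-1)!\le(b/2)^{b-1}$. If $f_1\ge c^n$ with $c\ge1$, then $(b/2)^{(b-1)w}>c^{wbu}$, so $b/2>c^{ub/(b-1)}\ge c^u$, that is,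
$$b>2c^u.\tag{13}$$
With $c=\mu\ge5$, from (4), we get $b\ge11$ and hence $n\ge11$.

**Step 9. $b-2\ge u\log_2|S|$ for every minimal coarsening.** It suffices to find $c\ge1+\frac12\log_2|S|$ with $f_1\ge c^n$: then (13) and Bernoulli's inequality give
$$b>2c^u\ge2+2u(c-1)\ge2+u\log_2|S|.$$

*$S$ not alternating.* Take $c=\mu$; then $f_1\ge c^n$ by (4). $S$ acts primitively and faithfully on $m=m(S)\ge5$ points, and does not contain $\mathrm{Alt}(m)$: if it did, $\mathrm{Alt}(m)$ would be normal in the simple group $S$, and $S$ would be alternating. By (F4), $|S|<3^m\le4^{m-1}$ (note $(4/3)^5>4$), so $m\ge1+\frac12\log_2|S|$. Also $|S|^{1/2}=2^y\ge1+y$ with $y=\frac12\log_2|S|\ge1$. So $\mu\ge1+\frac12\log_2|S|$.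

*$S=A_j$, $5\le j\le7$.* Here $m(S)=j\le|S|^{1/2}$, so $c=\mu=j$; and $60\le4^4$, $360\le4^5$, $2520\le4^6$ say that $|A_j|\le4^{j-1}$.

*$S=A_j$, $j\ge8$.* Now $\mu=j$ may be too small; instead we show that on much of $qN$ only subgroups of larger index are useful. Put $\nu=15$ if $j=8$ and $\nu=\binom j2$ if $j\ge9$. Let $x\in qN$. As $q$ is an $n$-cycle, $x^n$ normalizes $S_1$, and $x^n|_{S_1}$ is the composite of the maps $x|_{S_i}:S_i\to S_{iq}$ around the cycle. As $x$ ranges over $qN$, these maps range independently and uniformly over cosets modulo inner automorphisms. So $x^n|_{S_1}$ is uniformly distributed in one coset of $A_j$ in $\mathrm{Aut}(A_j)=\mathrm{Sym}(j)$.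

Let $D_j$ be the number of derangements (fixed-point-free permutations) in $\mathrm{Sym}(j)$. With $J$ the all-ones matrix, the number of even ones minus the number of odd ones is $\det(J-I)$, and the eigenvalues of $J-I$ are $j-1$ once and $-1$ with multiplicity $j-1$; so the numbers differ by $j-1$. Hence in each coset of $A_j$ the proportion of derangements is at least
$$\frac{(D_j-(j-1))/2}{j!/2}=\frac{D_j-(j-1)}{j!}>0.367-0.001>\frac13,$$
using $|D_j/j!-1/e|<1/(j+1)!$ and $j\ge8$.

Let $x\in\bar M\cap qN$ with $M\in\mathcal M_N$ and $x^n|_{S_1}$ a derangement. We claim $|G:M|\ge\nu^n$. In case (b), $|G:M|\ge|S|^{n/2}\ge\nu^n$, since $\sqrt{20160}>15$, $\sqrt{181440}>36$, and from $j\ge9$ to $j+1$ the left side grows by $\sqrt{j+1}>3$ while $\binom j2$ grows by $(j+1)/(j-1)\le1.25$. In case (a), $x^n$ lies in $\bar M$ and normalizes $S_1$, so it normalizes $R_1=\pi_1(\bar M\cap N)$. If $|S:R_1|<\nu$, then $R_1$ is a point stabilizer by (F5), and $x^n|_{S_1}$ fixes the unique point fixed by $R_1$, a contradiction. So $|G:M|\ge|S:R_1|^n\ge\nu^n$.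

Thus each such $\bar M$ contains at most $|qN|/\nu^n$ elements of $qN$. By (8) these $\bar M$ cover more than a third of $qN$, so $f_1\ge\frac13\nu^n\ge(0.9\,\nu)^n$, because $0.9^n\le0.9^{11}<\frac13$ by (III). Take $c=0.9\,\nu$. For $j=8$: $13.5\ge1+\frac12\log_220160$. For $j\ge9$ we have $\log_2j\le(j-1)/2$, so
$$1+\tfrac12\log_2|A_j|\le1+\tfrac12j\log_2j\le1+0.25\,j(j-1)\le0.45\,j(j-1)=c.$$

So Step 9 is proved. For every minimal coarsening, with $w=n/(bu)$ and $k=wb$,
$$|S|^{n/b}=2^{\frac nb\log_2|S|}\le2^{\frac n{bu}(b-2)}=2^{k-2w}\le2^{k-2}.\tag{14}$$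

## The final count

**Step 10. A cover of $X$ by at most $2f_1$ proper subgroups.** By (H2) and (14), every bad $\bar M$ contains at most $2^{k-2}$ elements of $qN$, where $q$ is as in (8).

Let $\mathcal P$ be the set of subgroups of the form $P(\kappa,a)$ (with $\langle a\rangle T=Y$) that are contained in no $\bar M$, $M\in\mathcal M_N$. By (G4), $a^\ell\ne1$ for these, so $t\ge2$. For $P=P(\kappa,a)\in\mathcal P$, the set $\{x\in qN:P_x=P\}$ contains $\tau_q(\kappa,a)$ by (G3), so it has at least $2^{k-1}$ elements by (G1). For different $P$ these sets are disjoint. By (H1), none of their elements lies in an $\bar M$ of product type, since then $P=P_x\le\bar M$. So by (8) they are covered by the bad $\bar M$, of which there are at most $f_1$: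
$$|\mathcal P|\,2^{k-1}\le f_1\,2^{k-2},\qquad\text{i.e. }|\mathcal P|\le\tfrac12f_1.$$

Now let $x\in X$ map to $q'\in Q$. If $q'$ is not good, $x$ lies in the preimage of one of the $\varepsilon$ proper subgroups of (7). If $q'$ is good, then $x\in P_x$ by (G2), and either $P_x\le\bar M$ for some $M\in\mathcal M_N$, or $P_x\in\mathcal P$. All these subgroups of $X$ are proper. Hence, by (7) and (3),
$$\sigma(X)\le\varepsilon+f_1+|\mathcal P|\le\tfrac12f_1+f_1+\tfrac12f_1=2f_1\le s,$$
against (2). This contradiction proves Theorem A. $\blacksquare$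

## Classification of $\sigma$-elementary groups and the covering number of a direct product

The group $G$ is now arbitrary again.

**Theorem B (classification).** Let $G$ be a finite non-cyclic group. Then $G$ is $\sigma$-elementary if and only if either $G\cong C_p\times C_p$ for a prime $p$, or $G$ is non-abelian and monolithic with socle $N$ and $\sigma(G)<\sigma(G/N)$. In the second case $G$ is primitive: it has a core-free maximal subgroup, $C_G(N)=N$ if $N$ is abelian, and $C_G(N)=1$ otherwise.

Here the socle of a monolithic group is its unique minimal normal subgroup.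

*Proof.* Let $G$ be abelian. Being non-cyclic, it maps onto $C_p^2$ for some prime $p$; take the least such $p$. Then $\sigma(G)\le p+1$. By Tomkinson's theorem $\sigma(G)=r+1$, where $r$ is the order of a chief factor $H/K$ with at least two complements in $G/K$. Here $r$ is prime, the two complements have index $r$ in $G/K$, and factoring out their intersection gives a quotient $C_r^2$ of $G$; so $r\ge p$. Hence $\sigma(G)=p+1=\sigma(C_p^2)$. If $G$ is $\sigma$-elementary, the kernel of $G\to C_p^2$ must be trivial, so $G\cong C_p^2$. Conversely, $C_p^2$ is $\sigma$-elementary, as its proper quotients are cyclic.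

Let $G$ be non-abelian. If it is $\sigma$-elementary, it is monolithic by Theorem A, and $\sigma(G)<\sigma(G/N)$ by definition. Conversely, if $G$ is monolithic with $\sigma(G)<\sigma(G/N)$, then every $1\ne K\unlhd G$ contains $N$, so $\sigma(G/K)\ge\sigma(G/N)>\sigma(G)$.

Finally, in the second case suppose all maximal subgroups of $G$ contained $N$. Then a cover of $G$ by $\sigma(G)$ maximal subgroups would give $\sigma(G/N)\le\sigma(G)$, a contradiction. So some maximal subgroup $M$ does not contain $N$; its core does not contain $N$, hence is trivial by monolithicity. If $N$ is abelian, the argument for $\bar V$ in the proof of Proposition 5 shows $C_G(N)=N$. If $N$ is non-abelian, $C_G(N)\cap N=1$, so the normal subgroup $C_G(N)$ does not contain $N$ and is trivial. $\square$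

**Corollary C.** For every finite non-cyclic $G$, $\sigma(G)$ is the minimum of $\sigma(G/K)$ over all $K\unlhd G$ such that $G/K$ is a $C_p\times C_p$ or a non-abelian primitive monolithic group.

*Proof.* Always $\sigma(G)\le\sigma(G/K)$. Some $\sigma$-elementary quotient $G/K$ has $\sigma(G/K)=\sigma(G)<\infty$; it is non-cyclic, so by Theorem B it is of one of the two kinds. $\square$

**Corollary D.** For all finite $G_1,G_2$,
$$\sigma(G_1\times G_2)=\min\bigl(\{\sigma(G_1),\sigma(G_2)\}\cup\{p+1:\ p\text{ prime},\ C_p\text{ is a quotient of both }G_1\text{ and }G_2\}\bigr).$$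

*Proof.* "$\le$": $G_1$, $G_2$, and $C_p^2$ for each such $p$, are quotients of $G_1\times G_2$. In particular both sides are $\infty$ if $G_1\times G_2$ is cyclic.

"$\ge$": let $G_1\times G_2$ be non-cyclic, and let $\bar G$ be a quotient as in Corollary C with $\sigma(\bar G)=\sigma(G_1\times G_2)$. Let $A_1,A_2$ be the images of $G_1,G_2$ in $\bar G$: commuting normal subgroups with $A_1A_2=\bar G$. If some $A_i=\bar G$, then $\bar G$ is a quotient of $G_i$ and $\sigma(G_i)\le\sigma(\bar G)$, as wanted. Otherwise both $A_i$ are proper, hence both are non-trivial. If $\bar G\cong C_p^2$, both $A_i$ have order $p$, so $C_p$ is a quotient of both $G_1$ and $G_2$, and $\sigma(\bar G)=p+1$. If $\bar G$ is non-abelian, primitive and monolithic with socle $N$, then $N\le A_1\cap A_2$ is centralized by $A_1A_2=\bar G$. So $N$ is abelian, and $\bar G=C_{\bar G}(N)=N$ is abelian (a core-free maximal subgroup gives $C_{\bar G}(N)=N$ as above), a contradiction. $\square$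

For instance, $\sigma(A_5\times A_5)=\sigma(A_5)$, since $A_5$ has no quotient of prime order, in agreement with the hand computation; and $\sigma(\mathrm{Sym}(3)\times C_2)=\min\{4,\infty,3\}=3$.
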